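# $\Delta+1$ Colors Give Linearly Many Unique Colors in Every Large Neighborhood

## 1. The guess "$\Delta$ plus about $h$", tried on cliques, bipartite graphs and cycles

All graphs are finite and simple, $\log$ is the natural logarithm, $[k]=\{1,\dots,k\}$, and $d(v)$ is the degree of $v$. A $k$-coloring $\sigma\colon V(G)\to[k]$ is proper if adjacent vertices get different colors.

**Definition (unique color).** In a coloring, a color is *unique at $v$* if it appears exactly once in the neighborhood $N(v)$. For instance, if $v$ has three neighbors colored $1,1,2$, then $2$ is unique at $v$ and $1$ is not.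

**Definition ($h$-conflict-free).** For an integer $h\ge1$, a proper coloring is *$h$-conflict-free* if every vertex $v$ has at least $\min\{h,d(v)\}$ unique colors. Let $\chi^h_{\rm pcf}(G)$ be the least $k$ for which an $h$-conflict-free proper $k$-coloring of $G$ exists.

Write $\Delta$ and $\delta$ for the maximum and minimum degree. Properness alone can cost $\Delta+1$ colors. On top of it, each vertex now makes $h$ demands, so the first guess is that one pays about $h$ additional colors, say $\chi^h_{\rm pcf}(G)\le\Delta+h+1$. Let us test it.

*Cliques.* In $K_{\Delta+1}$ every proper coloring is injective, so $\Delta+1$ colors are needed and suffice for every $h$. The demands cost nothing.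

*Complete bipartite graphs.* Take $K_{\Delta,\Delta}$ and $1\le h\le\Delta-1$. The two sides use disjoint color sets. Each side must show at least $h$ unique colors to the other. If a side used exactly $h$ colors, all of them would be unique and the side would have only $h<\Delta$ vertices; so each side uses at least $h+1$ colors. Conversely $h+1$ colors per side suffice: give $h$ vertices private colors and the remaining $\Delta-h$ vertices one common color. Hence $\chi^h_{\rm pcf}(K_{\Delta,\Delta})=2h+2$. For $h=\Delta-1$ this is exactly $\Delta+h+1$, as guessed. But as long as $h\le(\Delta-1)/2$ it is at most $\Delta+1$: again no extra cost.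

*The 5-cycle.* Let $h=1$. A vertex with two neighbors has two unique colors or none, so vertices at distance two must differ. In $C_5$ any two vertices are at distance one or two, so $5$ colors are needed, while $\Delta+h+1=4$. The literal guess is false when degrees are tiny.

*Projective planes.* A projective plane of order $r$ has $r^2+r+1$ points and as many lines; each line has $r+1$ points, each point is on $r+1$ lines, and two points lie on a common line. Such planes exist for every prime power $r$. Take the point–line incidence graph for $r=\Delta-1$, which is $\Delta$-regular, and take $h=\delta=\Delta$. Then any two vertices with a common neighbor must differ, so all points get distinct colors and at least $\Delta^2-\Delta+1$ colors are needed. For $\Delta=3$ this is the Fano plane, with $7$ colors. For large $\Delta$ this exceeds $\Delta+Ch$ for any fixed $C$.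

So the guess must keep degrees from being too small and $h$ away from $\delta$. This is how Quentin Chuet, Tianjiao Dai, Qiancheng Ouyang and François Pirot formulate it in "New bounds for proper $h$-conflict-free colourings", arXiv:2505.04543 (2025):

**Conjecture.** There are absolute constants $c_1,c_2>0$ such that for every graph $G$ of maximum degree $\Delta$ and minimum degree $\delta$, and every integer $h$ with $c_1\log\Delta\le h\le c_2\delta$, one has $\chi^h_{\rm pcf}(G)\le\Delta+\mathcal O(h)$, where $\mathcal O(h)$ means at most $Ch$ for an absolute constant $C$.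

The cliques and bipartite graphs suggest that in this range even $\Delta+\mathcal O(h)$ overpays. That is what we shall prove.

## 2. The theorem, the conjecture as a corollary, and sharpness

**Theorem 1.** There are absolute constants $C_0>1$ and $c\in(0,1)$ such that every graph $G$ of maximum degree $\Delta\ge2$ has a proper $(\Delta+1)$-coloring in which every vertex $v$ with $d(v)\ge C_0\log\Delta$ has at least $c\,d(v)$ unique colors.

**Corollary 2.** Let $c_1=1$ and $c_2=\min\{c,1/(2C_0)\}$. If $c_1\log\Delta\le h\le c_2\delta$, then $\chi^h_{\rm pcf}(G)\le\Delta+1\le\Delta+h$; so the conjecture is true. More generally, if $\delta\ge C_0\log\Delta$ and $\Delta\ge2$, then $\chi^h_{\rm pcf}(G)\le\Delta+1$ for every integer $1\le h\le c\,\delta$.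

**Proof of Corollary 2 from Theorem 1.** Suppose $\Delta\ge2$, $\delta\ge C_0\log\Delta$ and $1\le h\le c\delta$. Then Theorem 1 applies to every vertex $v$, which gets at least $c\,d(v)\ge c\delta\ge h=\min\{h,d(v)\}$ unique colors; the last equality holds since $h\le c\delta<\delta\le d(v)$. Now suppose $\log\Delta\le h\le c_2\delta$ with $h\ge1$. Then $\delta\ge h/c_2\ge2C_0h$, which gives $\Delta\ge\delta\ge2$, and also $\delta\ge2C_0\log\Delta\ge C_0\log\Delta$ and $h\le c\delta$. The first case applies. $\square$

**Sharpness.**

- $\Delta+1$ colors are optimal, since $\chi(K_{\Delta+1})=\Delta+1$.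
- Necessarily $c<1/2$ in Theorem 1. Take $K_{\Delta,\Delta}$ with $\Delta\ge3$ so large that $\Delta\ge C_0\log\Delta$. In a proper $(\Delta+1)$-coloring one side has at most $\lfloor(\Delta+1)/2\rfloor<\Delta$ colors, so some color repeats there, and every vertex of the other side has at most $(\Delta-1)/2$ unique colors.
- One cannot take $c_2=1$ in the conjecture, by the projective planes above.

The rest of the lecture proves Theorem 1.

## 3. The local lemma, bounded differences, and a Talagrand lemma

**Theorem 3 (symmetric Lovász Local Lemma).** If each of finitely many bad events has probability at most $P$ and is mutually independent of all but at most $D$ others, and $eP(D+1)\le1$, then with positive probability no bad event occurs.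

**Theorem 4 (Hoeffding, McDiarmid).** If $X$ is determined by $n\ge 1$ independent trials and changing one trial changes $X$ by at most $b$, then $\Pr(X\ge EX+t)\le e^{-2t^2/(nb^2)}$ for $t\ge0$, and likewise for the lower tail.

Theorem 4 is weak when $X$ depends on many more trials than its size. Whether the neighbors of $v$ keep their colors depends on up to about $d(v)\Delta$ trials. With a deviation of order $d(v)$, Theorem 4 then gives an exponent of order only $d(v)^2/(d(v)\Delta)\le1$. For such variables we need Talagrand's inequality.

**Definition (Lipschitz, certifiable).** Let $X\ge0$ be integer-valued and determined by finitely many independent trials. It is *$b$-Lipschitz* if changing one trial changes $X$ by at most $b$. It is *$r$-certifiable* if for every integer $s\ge1$ and every outcome with $X\ge s$ there is a set of at most $rs$ trials whose results alone force $X\ge s$.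

*Example.* Throw $n$ balls independently into boxes, and let $X$ be the number of balls that are not alone in their box. A ball that is not alone is certified by itself and one companion, so $X$ is $2$-certifiable. Now move one ball $z$. Apart from $z$, only balls in the old and in the new box can change status. If two or more balls other than $z$ share a box, they are not alone regardless of $z$, so at most one ball per box changes. Hence $X$ is $3$-Lipschitz. By contrast, with at least two boxes, certifying that a ball *is* alone needs all trials. This is why below we always count the complement of what we like.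

**Theorem 5 (Talagrand).** Let $\Omega$ be a finite product probability space with $n$ factors, $A\subseteq\Omega$ and $t\ge0$. Let $A_t$ be the set of $y\in\Omega$ such that for every $\alpha\in[0,\infty)^n$ with $\sum\alpha_i^2=1$ there is $z\in A$ with $\sum_{i:\,z_i\ne y_i}\alpha_i\le t$. Then $\Pr(A)\,(1-\Pr(A_t))\le e^{-t^2/4}$.

The consequence we use is (in scaled form) Theorem 7.7.1 of Alon–Spencer, *The Probabilistic Method*: if $X$ is $b$-Lipschitz and $r$-certifiable with $b,r>0$, then for every integer $s\ge1$ and real $t\ge0$
$$\Pr\big(X\le s-tb\sqrt{rs}\big)\,\Pr(X\ge s)\le e^{-t^2/4}.\tag{1}$$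
Here is the derivation. Let $A=\{X<s-tb\sqrt{rs}\}$, let $X(y)\ge s$, and let $I$ be a certificate, $|I|\le rs$. If $I=\emptyset$, then $X\ge s$ always and $A=\emptyset$. Otherwise put $\alpha_i=|I|^{-1/2}$ on $I$ and $0$ elsewhere. If $y\in A_t$, some $z\in A$ differs from $y$ in at most $t|I|^{1/2}\le t\sqrt{rs}$ places of $I$. Let $y'$ agree with $y$ on $I$ and with $z$ off $I$. Then $X(y')\ge s$, and $y'$ differs from $z$ in at most $t\sqrt{rs}$ places, so $X(z)\ge s-bt\sqrt{rs}$, contradicting $z\in A$. Hence $\{X\ge s\}$ is disjoint from $A_t$, and Theorem 5 gives (1) with "$<$" in the first event. For "$\le$" and $t>0$, use this with $t'<t$ and let $t'\to t$; for $t=0$, (1) is trivial.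

**Lemma 6.** Let $X$ be integer-valued, $b$-Lipschitz and $r$-certifiable ($b,r>0$), with $0\le X\le D$. If $a>0$ and $D\ge256b^2r/a^2$, then
$$\Pr(|X-EX|\ge aD)\le4\exp\!\Big(-\frac{a^2D}{16b^2r}\Big).$$

**Proof.** Let $M$ be an integer median (the least integer with $\Pr(X\le M)\ge\frac12$; then also $\Pr(X\ge M)\ge\frac12$), and let $u=b\sqrt{rD}$. We first show both tails around $M$:
$$\Pr(X\le M-tu)\le2e^{-t^2/4},\qquad\Pr(X\ge M+tu)\le2e^{-t^2/4}\qquad(t>0).$$
For the first, if $M=0$ the probability is $0$. If $M\ge1$, use (1) with $s=M\le D$: since $tu\ge tb\sqrt{rM}$ and $\Pr(X\ge M)\ge\frac12$, the bound follows. For the second, let $s=\lceil M+tu\rceil\ge1$; as $X$ is an integer, $X\ge M+tu$ means $X\ge s$. If $s>D$ the probability is $0$. Otherwise $s-tb\sqrt{rs}\ge s-tu\ge M$, so the first factor in (1) is at least $\Pr(X\le M)\ge\frac12$.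

Therefore $|EX-M|\le E|X-M|\le u\int_0^\infty4e^{-t^2/4}\,dt=4\sqrt\pi\,u\le8u$, and so $\Pr(|X-EX|\ge(t+8)u)\le4e^{-t^2/4}$. Take $t=aD/(2u)$. The size condition on $D$ says precisely $8u\le aD/2$, so $(t+8)u\le aD$, and $t^2/4=a^2D^2/(16u^2)=a^2D/(16b^2r)$. $\square$

## 4. A random step followed by a nibble: both quantities shrink at rate $p$

Write $k=\Delta+1$. This section is a heuristic for $\Delta$-regular graphs; its purpose is to locate the obstacle.

Give every vertex a uniform random color from $[k]$ and uncolor every vertex that shares its color with a neighbor. A vertex keeps its color with probability $q=(1-\frac1k)^\Delta\approx1/e$. A neighbor $u$ of $v$ keeps its color *and* has it to itself in $N(v)$ with probability at least $(1-\frac1k)^{2\Delta}=q^2\approx e^{-2}$. So $v$ begins with a set $U_v$ of linearly many unique colors.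

Now complete greedily; with $\Delta+1$ colors this is always possible. Each neighbor of $v$ colored in the completion spoils at most one color of $U_v$. But in a triangle-free graph the expected size of $U_v$ is exactly $(1-\frac1k)^{2\Delta-1}\Delta\approx0.135\,\Delta$, while the expected number of uncolored neighbors is $(1-q)\Delta\approx0.63\,\Delta$. The count $|U_v|-\#\{\text{uncolored}\}$ is negative and we have proved nothing.

The sensible repair is to color most of the leftover vertices randomly, in small portions. In each round every waiting vertex becomes active with a small probability $p$ and picks a uniform color from those not present on its neighborhood. Suppose at some moment every vertex has about $\lambda\Delta$ waiting neighbors. At most $\Delta-\lambda\Delta$ colors are then blocked at a waiting vertex $u$, so its list has size at least about $\lambda\Delta$, and counting gives no more. A color $c\in U_v$ is hence picked by some neighbor of $v$ with probability at most about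
$$\lambda\Delta\cdot\frac{p}{\lambda\Delta}=p .$$
Here the approach stops. Per round, the bound for $|U_v|$ is multiplied by $1-p$, and the number of waiting neighbors is *also* multiplied by $1-p$. The unfavorable ratio $e^{-2}:(1-e^{-1})$ is frozen; no number of rounds improves it.

The situation also shows what would suffice: **any constant gain in the rate**. If the colors of $U_v$ are lost at rate $p(1-\frac\gamma4)$ with a fixed $\gamma>0$, then after $s/p$ rounds the ratio has improved by a factor $e^{\gamma s/4}$, and $s$ may be as large as we please.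

## 5. Light and heavy neighbors: where the gain comes from

If $d(v)$ is much smaller than $\Delta$, the gain is free: there are at most $\lambda d(v)$ waiting neighbors against lists of size $\lambda\Delta$. So let $v$ have degree comparable to $\Delta$. A color $c\in U_v$ is endangered by $u\in N(v)$ only if $c$ is still in the list of $u$. Two extreme behaviors of $u$ both help.

- If the list of $u$ misses at least $\gamma\Delta$ colors of $U_v$, for each $u$ of this kind, then on average a color of $U_v$ is available to at most a $(1-\gamma)$-fraction of these $u$.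
- If nearly all neighbors $w$ of $u$ have nearly all of $N(v)$ in their own neighborhoods, then these $w$ can hardly use colors of $U_v$, since those colors already sit on $N(v)\cap N(w)$. So most of $U_v$ stays in the list of $u$ forever. The list keeps size at least $\eta\Delta$, and once $\lambda\ll\eta$, such $u$ hit any given color with much smaller probability than $p/(\lambda\Delta)$.

The following dichotomy says that one of the two always occurs. The constant $\beta>0$ is fixed in Section 6. There "big" will mean $d(v)\ge\max\{C_0\log\Delta,\Delta/8\}$.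

**Definition (close, light, heavy).** Let $v$ be big and $u\in N(v)$. A vertex $w\in N(u)$ is *close* (with respect to $(u,v)$) if $w\notin N(v)$ and $|N(v)\setminus N(w)|<\beta\Delta$. Call $u$ *light for $v$* if

- (b) $|N(u)\cap N(v)|\ge\beta\Delta$, or
- (c) the set $W=\{w\in N(u)\setminus N(v):|N(v)\setminus N(w)|\ge\beta\Delta\}$ has $|W|\ge\beta\Delta$.

Otherwise $u$ is *heavy for $v$*.

The vertices of $N(u)$ that are not close are exactly those of $N(u)\cap N(v)$ and of $W$. So if $u$ is heavy, **fewer than $2\beta\Delta$ vertices of $N(u)$ are not close**.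

*Examples* (with $\beta\le\frac12$, $\Delta\ge2$). In $K_{\Delta+1}$, $|N(u)\cap N(v)|=\Delta-1\ge\beta\Delta$, so $u$ is light by (b). In a $\Delta$-regular graph with no cycle of length $3$ or $4$, every $w\in N(u)\setminus\{v\}$ has $N(w)\cap N(v)=\{u\}$, so $W=N(u)\setminus\{v\}$ and $u$ is light by (c). In $K_{\Delta,\Delta}$, every $w\in N(u)$ has $N(w)=N(v)$ and is close, so $u$ is heavy.

## 6. Constants, and one use of the local lemma for all stages

Choose, in this order:

- $\rho=\frac1{10}$, $\ \varepsilon_1=\frac\rho{128}$, $\ \eta=\frac\rho{32}$, $\ \beta=\frac{\rho\varepsilon_1}{224}$, $\ \gamma=\frac{e^{-4}\beta^2}4$.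
- An integer $s\ge\log(1/\varepsilon_1)$ with $\frac{\gamma\rho\varepsilon_1}{2e}e^{\gamma s/4}\ge4$ and $\frac\rho ee^{2s/3}\ge4$.
- $p=1/N$ with $N$ an integer and $p\le\min\{\frac1{8s},\frac{e^{-s}}{32}\}$; put $m=sN$, so $mp=s$.
- $\mu>0$ with $\omega:=(m+1)\mu\le\frac{\gamma e^{-s-1}}{200}$. In particular $\mu\le\gamma$, $\mu<0.03$, $\omega\le e^{-s}/8$.
- $\Delta_0$ sufficiently large in terms of the above; then $C_0>1$ sufficiently large in terms of all the above, with $C_0\log2\ge\Delta_0$.

Set $c=e^{-s}$. Here $\rho$ is the initial density of unique colors, $\gamma$ the gain, $p$ the activity, $m$ the number of rounds, $\mu$ the error allowed per round and $\omega$ the total error.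

**Arithmetic of the waiting fraction.** Let $x_j=(1-p)^{j-1}$. For $0\le z\le\frac12$ we have $-\log(1-z)=z+\frac{z^2}2+\frac{z^3}3+\cdots\le z+\frac{z^2}{2(1-z)}\le z+z^2$, that is, $1-z\ge e^{-z-z^2}$. With $z=p$ and $mp^2=sp\le1$ we get $e^{-s-1}\le x_{m+1}\le e^{-s}$, and so
$$\omega\le\frac{\gamma x_j}{200}\qquad(1\le j\le m+1).\tag{2}$$
Since $px_j=x_j-x_{j+1}$ and $\frac1{x_{j+1}}-\frac1{x_j}=\frac{p}{(1-p)x_j}\ge\frac p{x_j}$, telescoping gives
$$\sum_{j=a}^mpx_j\le x_a,\qquad\sum_{j=1}^{i}\frac p{x_j}\le\frac1{x_{i+1}} .\tag{3}$$
Let $J$ be the least integer with $(1-p)^J\le\rho/64$. Then $J\ge1$. Also $J\le m$, since $(1-p)^m\le e^{-s}\le\varepsilon_1\le\rho/64$. By minimality and $1-p\ge\frac12$, $x_{J+1}=(1-p)^J\ge\frac12\cdot\frac\rho{64}=\varepsilon_1$. Thus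
$$x_{J+1}\in[\varepsilon_1,\rho/64],\qquad Jp\le\log(1/\varepsilon_1),\tag{4}$$
the latter because $e^{-Jp}\ge(1-p)^J\ge\varepsilon_1$.

**Small $\Delta$.** If $\Delta<\Delta_0$, then $C_0\log\Delta\ge C_0\log2\ge\Delta_0>\Delta$. No vertex has degree at least $C_0\log\Delta$, and any greedy $(\Delta+1)$-coloring works. From now on **$\Delta\ge\Delta_0$**.

**Notation.** Let $k=\Delta+1$ and $V^*=\{v:d(v)\ge C_0\log\Delta\}$. A vertex $v\in V^*$ is *big* if $d(v)\ge\Delta/8$ and *small* otherwise. Let $q=(1-\frac1k)^\Delta=(1+\frac1\Delta)^{-\Delta}\in[\frac1e,\frac12]$ and $\lambda_j=(1-q)x_j\in[\frac{x_j}2,(1-\frac1e)x_j]$. By (2), for $1\le j\le m+1$,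
$$\omega\le\frac{\gamma\lambda_j}{100},\qquad\lambda_j+\omega\le x_j,\qquad\lambda_j-\omega\ge\frac{x_j}4.\tag{5}$$

**How the local lemma is used.** There is one random stage A, then rounds $1,\dots,m$ of stage B. In each of these there is one independent trial per vertex, and the local lemma is applied separately each time, with the outcome of all earlier stages fixed. Bad events are attached to vertices. There are at most $5\Delta$ of them per vertex: at most $\Delta+2$ in stage A, and at most $2\Delta+5\le5\Delta$ in a round of stage B. Each is determined by the trials of vertices within distance $3$ of its vertex, so it is mutually independent of the collection of all events attached to vertices at distance more than $6$. A ball of radius $6$ has at most $\sum_{i=0}^6\Delta^i\le2\Delta^6$ vertices, so each event is mutually independent of all but at most $10\Delta^7$ others. For large $\Delta$, Theorem 3 applies once every bad event has probability at most $\Delta^{-10}$.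

All our bounds will have the form $O(1)e^{-a\Delta}$, or at most $4e^{-ad(v)}$ with $v\in V^*$, where $a>0$ and the $O(1)$ depend only on the constants other than $\Delta_0$ and $C_0$. The first is at most $\Delta^{-10}$ by the choice of $\Delta_0$. The second is at most $4\Delta^{-aC_0}\le\Delta^{-10}$ when $aC_0\ge12$. Likewise the size condition of Lemma 6 holds for $D=\Delta\ge\Delta_0$ and for $D=d(v)\ge C_0\log2$.

## 7. Stage A: a random coloring with equalized retention

Each vertex $u$ picks a uniform color $\varphi(u)\in[k]$ and a coin $\xi_u\in\{0,1\}$ with $\Pr(\xi_u=1)=(1-\frac1k)^{\Delta-d(u)}$, all independently. The trial of $u$ is the pair $(\varphi(u),\xi_u)$. Vertex $u$ is *retained* if $\xi_u=1$ and no neighbor has $\varphi$-color $\varphi(u)$. The coin makes $\Pr(u\text{ retained})=(1-\frac1k)^{\Delta-d(u)+d(u)}=q$ the same for all degrees.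

Let $R$ be the set of retained vertices, colored by $\varphi$; this is a proper partial coloring. Let $P=V\setminus R$ and $L_1(u)=[k]\setminus\varphi(N(u)\cap R)$. For $v\in V^*$ let
$$U_v=\{c:\text{exactly one }a\in N(v)\text{ has }\varphi(a)=c,\text{ and this }a\text{ is retained}\}.$$

**Claim 7.** With positive probability all of the following hold.

- (A1) $\big||N(u)\cap R|-q\,d(u)\big|\le\mu\Delta$ for all $u$;
- (A2) $|U_v|\ge\rho\,d(v)$ for all $v\in V^*$;
- (A3) $|U_v\setminus L_1(u)|\ge\gamma\Delta$ for all big $v$ and all $u\in N(v)$ light for $v$;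
- (A4) for all big $v$ and all $u\in N(v)$ heavy for $v$, at most $(\beta+\mu)\Delta$ colors of $U_v$ are the color of a retained close $w\in N(u)$.

The events for a pair $(v,u)$ are attached to $v$. They involve trials at distance at most $3$ from $v$, and a pair is light or heavy but not both, so there are at most $\Delta+2$ events per vertex. It remains to bound the failure probabilities.

**Step A1: the number of retained neighbors is concentrated.** One trial can destroy many retentions at once: if many vertices of $N(u)$ have the same color, an outside vertex adjacent to all of them may take that color too. So we separate out crowded colors. Let $M$ be an integer with $1/M!\le\mu/8$; then $M\ge1$. Call $y\in N(u)$ *crowded* if at least $M$ other vertices of $N(u)$ have color $\varphi(y)$. Then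
$$\Pr(y\text{ crowded})\le\binom{d(u)-1}Mk^{-M}\le\frac1{M!}\le\frac\mu8 .$$
Let $K$ be the number of crowded $y\in N(u)$ and $T$ the number of $y\in N(u)$ that are crowded or not retained.

*Certificates.* A crowded vertex is certified by $M+1$ trials, a non-retained one by at most $2\le M+1$. So $K,T$ are $(M+1)$-certifiable.

*Lipschitz.* Change the trial of $z$, from color $c$ to color $c'$ (the coin may change too). Besides $z$ itself, only $y\in N(u)\setminus\{z\}$ of color $c$ or $c'$ can change status. If at least $M+1$ vertices of $N(u)\setminus\{z\}$ have color $c$, all of these are crowded regardless of $z$ and none changes. Otherwise at most $M$ vertices have color $c$. The same holds for $c'$. So $K,T$ are $(2M+1)$-Lipschitz.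

Lemma 6 with $D=\Delta$, $a=\mu/8$ shows that $K$ and $T$ are within $\mu\Delta/8$ of their means, except with probability at most $8e^{-a'\Delta}$ with $a'=a'(\mu)>0$. The number $F$ of non-retained vertices of $N(u)$ lies in $[T-K,T]$. Moreover $EK\le\mu\Delta/8$, $EF=(1-q)d(u)$, and $EF\le ET\le EF+\mu\Delta/8$. So $F\le T\le EF+\frac{\mu\Delta}4$ and $F\ge T-K\ge EF-\frac{\mu\Delta}8-\frac{\mu\Delta}4$. Since $|N(u)\cap R|=d(u)-F$, (A1) holds for $u$.

**Step A2: there are many unique colors.** Write $|U_v|=d(v)-B$, where $B$ counts the $u\in N(v)$ with $\xi_u=0$ or whose color is also picked by another vertex of $N(v)\cup N(u)$. Indeed, the uncounted $u$ are retained and have distinct colors, and these colors are exactly $U_v$. The other vertices of $N(v)\cup N(u)$ number at most $d(u)+d(v)$, so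
$$E|U_v|\ge\sum_{u\in N(v)}\Big(1-\frac1k\Big)^{\Delta-d(u)+d(u)+d(v)}\ge q^2d(v)\ge e^{-2}d(v).$$
$B$ is $2$-certifiable. It is $3$-Lipschitz: if the trial of $z$ changes, from color $c$ to $c'$, then apart from $z$ only vertices of $N(v)\setminus\{z\}$ colored $c$ or $c'$ can be affected. If two or more of these share a color, they are counted regardless of $z$, so at most one is affected per color. By Lemma 6 with $D=d(v)$, $a=\mu$, $b=3$, $r=2$, we get $|U_v|\ge(e^{-2}-0.03)d(v)\ge\rho\,d(v)$ except with probability at most $4e^{-\mu^2d(v)/288}$.

**Step A3: the list of a light neighbor misses a constant fraction of $U_v$.**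

*Case (b).* Let $W'=N(u)\cap N(v)$, $|W'|\ge\beta\Delta$. Let $Y$ be the number of $w\in W'$ with $\xi_w=1$ and no other vertex of $N(v)\cup N(w)$ colored $\varphi(w)$. Such $w$ are retained, they have distinct colors, and these colors lie in $U_v$. As $w\in N(u)$, the colors are not in $L_1(u)$. So $|U_v\setminus L_1(u)|\ge Y$. As in Step A2, $EY\ge e^{-2}\beta\Delta\ge2\gamma\Delta$. The variable $|W'|-Y$ is $2$-certifiable. It is $3$-Lipschitz by the same argument: two vertices of $W'\setminus\{z\}\subseteq N(v)$ with a common color are both counted regardless of $z$. By Lemma 6 with $D=\Delta$, $a=\mu$, we have $Y\ge EY-\mu\Delta\ge\gamma\Delta$ except with probability at most $4e^{-\mu^2\Delta/288}$.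

*Case (c).* Call $(a,w)$ *admissible* if $w\in W$ and $a\in N(v)\setminus N(w)$. Then $a\ne w$, since $w\notin N(v)$. There are at least $\beta\Delta\cdot\beta\Delta$ admissible pairs. Say that $Q(c)$ holds *via* an admissible pair $(a,w)$ if $\varphi(a)=\varphi(w)=c$, $\xi_a=\xi_w=1$, and no other vertex of $N(u)\cup N(v)\cup N(a)\cup N(w)$ has color $c$; and that $Q(c)$ holds if it holds via some admissible pair.

Suppose $Q(c)$ holds via $(a,w)$. Since $a\notin N(w)$, both $a$ and $w$ are retained. As $w\notin N(v)$, $a$ is the only vertex of $N(v)$ colored $c$, so $c\in U_v$. As $w\in N(u)\cap R$, $c\notin L_1(u)$. So with $Y=\#\{c:Q(c)\}$ we have $|U_v\setminus L_1(u)|\ge Y$.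

*Uniqueness.* If $Q(c)$ holds via $(a,w)$ and $(a',w')$ is any admissible pair with both vertices colored $c$, then $(a',w')=(a,w)$. For $a'\in N(v)$ and $w'\in N(u)$ force $\{a',w'\}\subseteq\{a,w\}$; since $w\notin N(v)$ we get $a'=a$, and since $w'\notin N(v)\ni a$ we get $w'=w$.

Hence $EY$ is the sum over admissible pairs of the probability that $Q$ holds via this pair. The two colors agree with probability $\frac1k$; then the two coins and the at most $d(a)+d(w)+d(u)+d(v)$ other vertices must behave. So
$$EY\ge\beta^2\Delta^2\cdot\frac1k\Big(1-\frac1k\Big)^{4\Delta}=\frac{\beta^2\Delta^2q^4}k\ge\frac12e^{-4}\beta^2\Delta=2\gamma\Delta,$$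
because $(2\Delta-d(a)-d(w))+(d(a)+d(w)+d(u)+d(v))\le4\Delta$ and $k\le2\Delta$.

For concentration write $Y=Y_1-Y_2$, where $Y_1$ counts the colors $c$ for which some admissible pair is colored $c$, and $Y_2$ counts those among them with $Q(c)$ false. Both are at most $|W|\le\Delta$. Both are $2$-Lipschitz, since a trial affects only the old and the new color of its vertex. $Y_1$ is $2$-certifiable. $Y_2$ is $3$-certifiable. To see this, let $c$ be counted by $Y_2$ and let $(a,w)$ be an admissible pair colored $c$. As $Q(c)$ does not hold via $(a,w)$, either a coin of $a$ or $w$ is $0$, or a third vertex of $N(u)\cup N(v)\cup N(a)\cup N(w)$ has color $c$. The trials of $a$, $w$ and this third vertex force that $(a,w)$ is colored $c$ and that $Q(c)$ does not hold via $(a,w)$. By uniqueness, $Q(c)$ then holds via no pair. Lemma 6 with $D=\Delta$, $a=\mu/2$, applied to $Y_1$ and $Y_2$, gives $Y\ge EY-\mu\Delta\ge\gamma\Delta$ except with probability $O(e^{-a''\Delta})$ with $a''=a''(\mu)>0$.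

**Step A4: close neighbors of a heavy vertex rarely carry colors of $U_v$.** Call $c$ *mixed* if $\varphi(w)=\varphi(a)=c$ for some close $w\in N(u)$ and some $a\in N(v)\setminus N(w)$. Suppose $c\in U_v$ is the color of a retained close $w\in N(u)$. The vertex $a\in N(v)$ with $\varphi(a)=c$ is retained, and $a\ne w$ since $w\notin N(v)$. Two retained vertices of the same color are not adjacent, so $a\notin N(w)$ and $c$ is mixed. Hence it suffices to bound the number of mixed colors. Its expectation is at most $\Delta\cdot\beta\Delta\cdot\frac1k\le\beta\Delta$. It is $2$-Lipschitz and depends on the at most $2\Delta$ trials in $N(u)\cup N(v)$. By Theorem 4 it exceeds $(\beta+\mu)\Delta$ with probability at most $e^{-2\mu^2\Delta^2/(2\Delta\cdot4)}=e^{-\mu^2\Delta/4}$.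

The local lemma proves Claim 7. $\square$

**Step A5: keep only colors with few light suitors.** Fix an outcome as in Claim 7. The gain in (A3) is an average over $U_v$; we turn it into a statement about each color of a subset. For $v$ big and $c\in[k]$, let $S_1(v,c)$ be the number of $u\in N(v)\cap P$ that are light for $v$ with $c\in L_1(u)$. By (A3), each light $u$ has $|U_v\cap L_1(u)|\le|U_v|-\gamma\Delta$; this right side is non-negative since $|U_v|\ge\rho\Delta/8\ge\gamma\Delta$. With $|U_v|\le\Delta$,
$$\sum_{c\in U_v}S_1(v,c)\le|N(v)\cap P|\,(|U_v|-\gamma\Delta)\le(1-\gamma)\,|U_v|\,|N(v)\cap P| .$$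
Let $U_v^1=\{c\in U_v:S_1(v,c)\le(1-\frac\gamma2)|N(v)\cap P|\}$. By Markov, at most $\frac{1-\gamma}{1-\gamma/2}|U_v|\le(1-\frac\gamma2)|U_v|$ colors of $U_v$ are outside $U_v^1$, as $(1-\frac\gamma2)^2\ge1-\gamma$. (If $N(v)\cap P=\emptyset$, none is outside.) So
$$|U_v^1|\ge\frac\gamma2|U_v|\ge\frac{\gamma\rho}2d(v)\quad(v\text{ big}),\qquad|U_v^1|\ge\rho\,d(v)\quad(v\text{ small}),\tag{6}$$
where for small $v$ we put $U_v^1=U_v$.

## 8. Stage B: $m$ rounds of nibbling

Put $P_1=P$. In round $j=1,\dots,m$, let $L_j(u)$ be the set of colors of $[k]$ not currently used on $N(u)$; it is non-empty, as $k>\Delta$. Every $u\in P_j$ independently becomes *active* with probability $p$ and, if active, *picks* a uniform color of $L_j(u)$. An active vertex is colored with its pick, unless an active neighbor has the same pick; in that case it *fails* and stays uncolored until the end. Let $P_{j+1}$ be $P_j$ without the active vertices. The partial coloring stays proper and $L_{j+1}(u)\subseteq L_j(u)$. We follow these quantities: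

- $n_j(u)=|N(u)\cap P_j|$;
- $S_j(v,c)=\#\{u\in N(v)\cap P_j\text{ light for }v:\ c\in L_1(u)\}$, for $v$ big and $c\in[k]$;
- $U_v^{j+1}$, which is $U_v^j$ minus all colors picked in round $j$ by active vertices of $N(v)$;
- $T_j(v)$, the number of active $y\in N(v)\cap P_j$ whose pick is also picked by another active vertex of $N(v)\cup N(y)$. It is at least the number of failures in $N(v)$ in round $j$.

For $v\in V^*$ the loss rate will be
$$q_{v,j}=\begin{cases}p/3&v\text{ small},\\p(1+\gamma/40)&v\text{ big},\ j\le J,\\p(1-\gamma/4)+px_j/\eta&v\text{ big},\ j>J.\end{cases}$$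
The first line is the free gain for small degrees. In the first $J$ rounds a big vertex gains nothing; by (4) this costs a factor that does not depend on $s$. After that, $1-\gamma/4$ comes from the light neighbors, and $x_j/\eta$, which has bounded sum, from the heavy ones.

**Claim 8.** The outcomes can be chosen so that in every round $j$:

- (B1) $|n_{j+1}(u)-(1-p)n_j(u)|\le\mu\Delta$ for all $u$;
- (B2) $n_{j+1}(v)\le(1-p)n_j(v)+\mu\,d(v)$ for all $v\in V^*$;
- (B3) $S_{j+1}(v,c)\le(1-p)S_j(v,c)+\mu\Delta$ for all big $v$ and $c\in[k]$;
- (B4) $|U_v^{j+1}|\ge(1-q_{v,j})|U_v^j|-\mu\,d(v)$ for all $v\in V^*$;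
- (B5) $T_j(v)\le8p^2x_jd(v)+\mu\,d(v)$ for all $v\in V^*$;
- (B6) if $j\le J$, $v$ is big and $u\in N(v)$ is heavy for $v$, then at most $4p\beta\Delta/x_j+\mu\Delta$ active close $w\in N(u)\cap P_j$ pick a color of $U_v$.

We use induction on $j$. Assume (B1)–(B6) held in all rounds before $j$, and fix that history. Steps B1–B3 extract consequences of the history; Steps B4–B7 bound the failure probabilities in round $j$.

**Step B1: waiting neighbors, lists, and the basic rate.** By (A1), $|n_1(u)-(1-q)d(u)|\le\mu\Delta$. Iterating (B1), and using $j\mu\le\omega$ for every $j\le m+1$ to which the history extends,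
$$|n_j(u)-\lambda_jd(u)|\le\omega\Delta\qquad\text{for all }u.\tag{7}$$
At most $d(u)-n_j(u)$ neighbors of $u$ are colored, so
$$|L_j(u)|\ge\Delta+1-d(u)+n_j(u)\ge\Delta-(1-\lambda_j)d(u)-\omega\Delta\ge(\lambda_j-\omega)\Delta\ge\frac{x_j\Delta}4\qquad\text{for all }u,\tag{8}$$
using (5) at the end. Combining (7), (8) and $\omega\le\gamma\lambda_j/100$, for every $u$
$$\sum_{w\in N(u)\cap P_j}\frac p{|L_j(w)|}\le p\,\frac{\lambda_j+\omega}{\lambda_j-\omega}\le p\,\frac{1+\gamma/100}{1-\gamma/100}\le p\Big(1+\frac\gamma{40}\Big)\le2p.\tag{9}$$
This is the rate $p$ of Section 4, with a controlled error.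

**Step B2: relative bounds at vertices of $V^*$.** Iterating (B2) from $n_1(v)\le d(v)$,
$$n_j(v)\le(x_j+\omega)d(v)\le2x_jd(v)\qquad(v\in V^*).\tag{10}$$
For $v$ big and $c\in U_v^1$, iterate (B3) from $S_1(v,c)\le(1-\frac\gamma2)n_1(v)$ and use $n_1(v)\le(1-q)d(v)+\mu\Delta$:
$$S_j(v,c)\le x_j\Big(1-\frac\gamma2\Big)\big((1-q)d(v)+\mu\Delta\big)+(j-1)\mu\Delta\le\Big(\Big(1-\frac\gamma2\Big)\lambda_j+\omega\Big)\Delta.\tag{11}$$

**Step B3: heavy neighbors keep large lists.** Let $v$ be big, $u\in N(v)$ heavy for $v$, and $j>J$. We claim
$$|L_j(u)|\ge\eta\Delta.\tag{12}$$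
Count the colors of $U_v$ present on $N(u)$ just after round $J$.

- The vertices of $N(u)$ that are not close contribute fewer than $2\beta\Delta$.
- The close vertices contribute at most $(\beta+\mu)\Delta$ from stage A, by (A4).
- The close vertices contribute from rounds $1,\dots,J$, by (B6), (3) and (4), at most $\sum_{i\le J}\big(\frac{4p\beta}{x_i}+\mu\big)\Delta\le\big(\frac{4\beta}{x_{J+1}}+J\mu\big)\Delta\le\big(\frac{4\beta}{\varepsilon_1}+J\mu\big)\Delta$.

The total is at most $\big(3\beta+\frac{4\beta}{\varepsilon_1}+(J+1)\mu\big)\Delta\le\big(\frac{7\beta}{\varepsilon_1}+\omega\big)\Delta=\big(\frac\rho{32}+\omega\big)\Delta$. After round $J$, only vertices of $N(u)\cap P_{J+1}$ can still get a color in stage B. By (7), (5) and (4) they number at most $(\lambda_{J+1}+\omega)\Delta\le x_{J+1}\Delta\le\frac\rho{64}\Delta$, and each removes at most one color. Since $|U_v|\ge\rho\,d(v)\ge\frac\rho8\Delta$,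
$$|L_j(u)|\ge|U_v\cap L_j(u)|\ge\Big(\frac\rho8-\frac\rho{32}-\omega-\frac\rho{64}\Big)\Delta=\Big(\frac{5\rho}{64}-\omega\Big)\Delta\ge\frac\rho{32}\Delta=\eta\Delta .$$

**Step B4: (B1), (B2), (B3) fail rarely.** Given the history, $n_{j+1}(u)$ and $S_{j+1}(v,c)$ are sums of $n_j(u)$, respectively $S_j(v,c)$, independent indicators of mean $1-p$. With no indicators there is nothing to show. Otherwise $n_j(u)\le\Delta$, $n_j(v)\le d(v)$, $S_j(v,c)\le\Delta$, and Theorem 4 bounds the failure probabilities by $2e^{-2\mu^2\Delta}$, $e^{-2\mu^2d(v)}$ and $e^{-2\mu^2\Delta}$.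

**Step B5: (B4), the survival of unique colors.** Let $c\in U_v^j$. The probability that $c$ is picked in $N(v)$ is at most $\sum p/|L_j(u)|$, taken over $u\in N(v)\cap P_j$ with $c\in L_j(u)$. We show that this sum is at most $q_{v,j}$.

- *$v$ small.* By (10) there are at most $(x_j+\omega)d(v)\le(x_j+\omega)\Delta/8$ terms, and by (8) each list has size at least $(\lambda_j-\omega)\Delta$. As $\omega\le0.005x_j$ and $\lambda_j\ge x_j/2$, the sum is at most $p\,\frac{1.005/8}{0.495}\le p/3$.
- *$v$ big, $j\le J$.* This is (9).
- *$v$ big, $j>J$.* Split by light and heavy $u$. A light $u$ with $c\in L_j(u)\subseteq L_1(u)$ is counted by $S_j(v,c)$, and $c\in U_v^j\subseteq U_v^1$, so by (11), (8) and (5) the light $u$ contribute at most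
$$p\,\frac{S_j(v,c)}{(\lambda_j-\omega)\Delta}\le p\,\frac{1-\gamma/2+\gamma/100}{1-\gamma/100}\le p\Big(1-\frac\gamma4\Big);$$
the last inequality holds since $(1-\frac\gamma4)(1-\frac\gamma{100})\ge1-0.26\gamma\ge1-0.49\gamma$. By (12) and (7), the heavy $u$ contribute at most $p\,\frac{n_j(v)}{\eta\Delta}\le p\,\frac{\lambda_j+\omega}\eta\le\frac{px_j}\eta$.

Hence $E|U_v^j\setminus U_v^{j+1}|\le q_{v,j}|U_v^j|$. The number $|U_v^j\setminus U_v^{j+1}|$ of picked colors of $U_v^j$ depends on the $n_j(v)\le d(v)$ trials in $N(v)\cap P_j$. It is $1$-Lipschitz: deleting one pick lowers it by at most one, inserting one raises it by at most one. By Theorem 4, (B4) fails with probability at most $e^{-2\mu^2d(v)}$.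

**Step B6: (B5), few failures.** Given that $y\in N(v)\cap P_j$ is active with a given pick, the trials of the other vertices are unaffected. By (9) applied to $y$ and to $v$, some other active vertex of $N(y)\cup N(v)$ has the same pick with probability at most $2p+2p=4p$. So $ET_j(v)\le p\,n_j(v)\cdot4p\le8p^2x_jd(v)$ by (10). As in Step A2, $T_j(v)\le d(v)$ is $2$-certifiable and $3$-Lipschitz: changing the trial of $z$ affects $z$ and, for the old and the new pick, at most one further vertex each, because two or more vertices of $N(v)\setminus\{z\}$ with the same pick are counted regardless of $z$. Lemma 6 with $D=d(v)$, $a=\mu$ bounds the failure probability by $4e^{-\mu^2d(v)/288}$.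

**Step B7: (B6), close vertices rarely pick colors of $U_v$.** Let $w\in N(u)\cap P_j$ be close. Each $c\in U_v$ is the color of a retained $a_c\in N(v)$, and the $a_c$ are distinct. If $a_c\in N(w)$, then $c\notin L_1(w)\supseteq L_j(w)$. Hence
$$|U_v\cap L_j(w)|\le|N(v)\setminus N(w)|<\beta\Delta .$$
By (8), $w$ is active and picks a color of $U_v$ with probability at most $p\,\frac{\beta\Delta}{x_j\Delta/4}=\frac{4p\beta}{x_j}$. These events are independent over the at most $\Delta$ vertices $w$, so Theorem 4 bounds the failure probability by $e^{-2\mu^2\Delta}$.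

In round $j$ the events at a vertex number at most $1+1+(\Delta+1)+1+1+\Delta=2\Delta+5$ and involve trials at distance at most $2$. The local lemma gives an outcome of round $j$ with (B1)–(B6), and the induction proves Claim 8. $\square$

## 9. Survivors against uncolored neighbors

Fix outcomes as in Claims 7 and 8, and let $v\in V^*$.

**Step C1: lower bound for the surviving unique colors.** This is where the gain is cashed in. Always $0\le q_{v,j}\le2p$, since for $j>J$ we have $x_j/\eta\le x_{J+1}/\eta\le\frac{\rho/64}{\rho/32}=\frac12$. Iterating (B4) with factors in $[0,1]$,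
$$|U_v^{m+1}|\ge|U_v^1|\prod_{j\le m}(1-q_{v,j})-m\mu\,d(v).$$
As $2p\le\frac12$, $1-z\ge e^{-z-z^2}$ on $[0,\frac12]$, and $\sum_jq_{v,j}^2\le4p^2m=4ps\le\frac12$,
$$\prod_{j\le m}(1-q_{v,j})\ge e^{-1/2}\exp\Big(-\sum_{j\le m}q_{v,j}\Big).$$

*$v$ small.* Here $\sum_jq_{v,j}=mp/3=s/3$. By (6) and the choice of $s$,
$$|U_v^1|\prod_j(1-q_{v,j})\ge\frac\rho e\,e^{-s/3}d(v)=\frac\rho e\,e^{2s/3}\cdot e^{-s}d(v)\ge4e^{-s}d(v).$$

*$v$ big.* By (3), $\sum_{J<j\le m}px_j/\eta\le x_{J+1}/\eta\le\frac12$. With $mp=s$ and (4),
$$\sum_jq_{v,j}\le Jp\Big(1+\frac\gamma{40}\Big)+(s-Jp)\Big(1-\frac\gamma4\Big)+\frac12\le\Big(1-\frac\gamma4\Big)s+Jp+\frac12\le\Big(1-\frac\gamma4\Big)s+\log\frac1{\varepsilon_1}+\frac12 .$$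
By (6) and the choice of $s$,
$$|U_v^1|\prod_j(1-q_{v,j})\ge\frac{\gamma\rho}2\cdot\frac{\varepsilon_1}e\,e^{\gamma s/4}\,e^{-s}d(v)\ge4e^{-s}d(v).$$

Since $m\mu\le\omega\le e^{-s}/8$, in both cases
$$|U_v^{m+1}|\ge\Big(4-\frac18\Big)e^{-s}d(v).\tag{13}$$

**Step C2: upper bound for the uncolored neighbors.** An uncolored vertex of $N(v)$ after round $m$ lies in $P_{m+1}$ or failed in some round. Iterating (B2) up to round $m$ gives $n_{m+1}(v)\le(x_{m+1}+m\mu)d(v)$. By (B5) and $\sum_jpx_j\le1$, $\sum_jT_j(v)\le(8p+m\mu)d(v)$. With $x_{m+1}\le e^{-s}$, $8p\le\frac14e^{-s}$ and $2m\mu\le\frac14e^{-s}$, the number of uncolored vertices of $N(v)$ is at most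
$$n_{m+1}(v)+\sum_{j\le m}T_j(v)\le\Big(1+\frac14+\frac14\Big)e^{-s}d(v)=\frac32e^{-s}d(v).\tag{14}$$

**Step C3: greedy completion.** Color the remaining vertices one after another, properly, with the $\Delta+1$ colors; a free color always exists. After round $m$, each $c\in U_v^{m+1}$ appeared on exactly one vertex of $N(v)$. It did after stage A, because $c\in U_v$. And no vertex of $N(v)$ picked $c$ in stage B, by the definition of $U_v^{m+1}$. Each vertex of $N(v)$ colored in the completion spoils at most one color of $U_v^{m+1}$. By (13) and (14), $v$ finally has at least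
$$\Big(4-\frac18-\frac32\Big)e^{-s}d(v)\ge2e^{-s}d(v)\ge c\,d(v)$$
unique colors. As $v\in V^*$ was arbitrary, Theorem 1 is proved, and with it Corollary 2 and the conjecture. $\blacksquare$
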